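\title{The Banach--Mazur distance between symmetric double cones over planar bodies}

\begin{abstract}
We prove that $d_{BM}(X\oplus_1\ell_1^1,Y\oplus_1\ell_1^1)=d_{BM}(X,Y)$ for all two-dimensional real normed spaces $X,Y$. Thus $X\mapsto X\oplus_1\ell_1^1$ embeds the two-dimensional symmetric Banach--Mazur compactum isometrically into the three-dimensional one. More precisely, every isomorphism $X\oplus_1\ell_1^1\to Y\oplus_1\ell_1^1$ of distortion $D<2$ yields an isomorphism $X\to Y$ of distortion at most $D$. This isomorphism is found with Helly's theorem and Farkas' lemma in a two-parameter family of linear maps.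
\end{abstract}

\section{Introduction}\label{sec:intro}

The \emph{Banach--Mazur distance} between real normed spaces $X,Y$ of the same finite dimension is
\[
d_{BM}(X,Y)=\min\|T\|\,\|T^{-1}\|,
\]
where $T$ runs over the invertible linear maps $X\to Y$. The product $D=\|T\|\,\|T^{-1}\|$ is the \emph{distortion} of $T$. Scaling $T$ so that $\|T^{-1}\|=1$ gives $\|x\|\le\|Tx\|\le D\|x\|$ for all $x$, and conversely a map with these two bounds has distortion at most $D$. In terms of unit balls the bounds read $B_Y\subseteq T(B_X)\subseteq DB_Y$. The distance is symmetric, satisfies $d_{BM}(X,Z)\le d_{BM}(X,Y)\,d_{BM}(Y,Z)$, and equals $1$ exactly for isometric spaces. The isometry classes of $n$-dimensional spaces with this multiplicative metric form the symmetric Banach--Mazur compactum $\mathcal{BM}^n_s$.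

For convex bodies (compact convex sets with nonempty interior) $K,L\subseteq\mathbb R^n$, let $d_{BM}(K,L)$ be the infimum of the $\lambda\ge1$ such that $L\subseteq T(K)\subseteq\lambda(L-x)+x$ for some invertible affine map $T$ and some point $x$. For unit balls of normed spaces this agrees with the distance of the spaces. A $k$-dimensional compact convex set in $\mathbb R^N$ is treated as a convex body in its affine hull.

The sum $X\oplus_1Z$ is $X\times Z$ with the norm $\|(x,z)\|=\|x\|+\|z\|$, and $\ell_1^m$ is $\mathbb R^m$ with the norm $|z_1|+\dots+|z_m|$. For $X=(\mathbb R^2,\|\cdot\|)$, the unit ball of $X\oplus_1\ell_1^1$ is the double cone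
\[
\operatorname{conv}\big((B_X\times\{0\})\cup\{\pm(0,0,1)\}\big)\subseteq\mathbb R^3 .
\]

Adding the same summand to two spaces cannot move them apart. If $\|x\|\le\|Sx\|\le d\|x\|$, then $\|x\|+\|z\|\le\|Sx\|+\|z\|\le d(\|x\|+\|z\|)$ because $d\ge1$, and so
\begin{equation}\label{eq:easy}
d_{BM}(X\oplus_1\ell_1^m,Y\oplus_1\ell_1^m)\le d_{BM}(X,Y).
\end{equation}
Can it bring them closer? This would require a map that mixes the base $X$ with the new coordinates and does better than every map that respects the splitting. Two known results say that in related situations no such gain is possible.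
\begin{itemize}
\item[(F1)] Let $B_1,B_2\subseteq\mathbb R^3$ be two-dimensional centrally symmetric convex bodies, and let $v^1,v^2\in\mathbb R^3$ be such that $C_i=\operatorname{conv}(B_i\cup\{v^i\})$ is three-dimensional for $i=1,2$. Then $d_{BM}(C_1,C_2)=d_{BM}(B_1,B_2)$.
\item[(F2)] If two-dimensional spaces $X,Y$ satisfy $d_{BM}(X,Y)\le\max\{d_{BM}(X,\ell_1^2),d_{BM}(Y,\ell_1^2)\}$, then equality holds in \eqref{eq:easy} for every $m\ge1$.
\end{itemize}
For instance, (F2) applies whenever $X=\ell_1^2$. By analogy with (F1) one expects equality for double cones, that is for $m=1$, with no hypothesis on the distance to $\ell_1^2$. This problem is posed in \cite{GK}. Its answer is affirmative.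

\begin{theorem}\label{thm:dist}
For all two-dimensional real normed spaces $X,Y$,
\[
d_{BM}(X\oplus_1\ell_1^1,\;Y\oplus_1\ell_1^1)=d_{BM}(X,Y).
\]
Equivalently, $X\mapsto X\oplus_1\ell_1^1$ is an isometric embedding of $\mathcal{BM}^2_s$ into $\mathcal{BM}^3_s$.
\end{theorem}

At distance $1$ this is a cancellation law: planes with isometric double cones are isometric. There is reason for caution in general. For $m\ge2$ a map can exchange the whole base with two of the new coordinates, and this makes the hypothesis of (F2) necessary (Proposition~\ref{prop:m}). For $m=1$ there is no room for such an exchange: two planes in a three-dimensional space share a line, so every isomorphism of the sums carries some line of $X$ into $Y$. The proof builds the required map $X\to Y$ on that line. Write $\widehat X=X\oplus_1\ell_1^1$ and identify $X$ with $X\times\{0\}\subseteq\widehat X$, and likewise for $Y$.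

\begin{theorem}\label{thm:map}
Let $X,Y$ be two-dimensional real normed spaces, let $1\le D<2$, and let $T:\widehat X\to\widehat Y$ be an invertible linear map with $\|u\|\le\|Tu\|\le D\|u\|$ for all $u\in\widehat X$. Then there is a linear map $S:X\to Y$ with $\|x\|\le\|Sx\|\le D\|x\|$ for all $x\in X$. Moreover, $S$ can be chosen to agree with $T$ on $X\cap T^{-1}(Y)$, a subspace of dimension at least $1$.
\end{theorem}

Theorem~\ref{thm:map} applies to every map of distortion below $2$, optimal or not. Its proof uses neither (F1) nor (F2). The maps $S$ that agree with $T$ on a line form a two-parameter family (Section~\ref{sec:maps}). After passing to dual balls, the required bounds on $S$ become a family of half-planes in the parameter plane, and Helly's theorem with Farkas' lemma reduces the problem to excluding a linear dependence among at most three of them (Section~\ref{sec:dual}). Section~\ref{sec:swap} does this in a model case, and Sections~\ref{sec:general} and~\ref{sec:opposite} in general. Section~\ref{sec:cons} contains consequences.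

\section{Tools, and the reduction to distortion below $2$}\label{sec:tools}

\emph{John's theorem} gives $d_{BM}(X,\ell_2^n)\le\sqrt n$ for every $n$-dimensional normed space $X$. It explains why the restriction $D<2$ costs nothing.

\begin{proof}[Proof of Theorem~\ref{thm:dist} from Theorem~\ref{thm:map}]
Let $D=d_{BM}(\widehat X,\widehat Y)$. By \eqref{eq:easy}, $D\le d_{BM}(X,Y)$. If $D\ge2$, then $d_{BM}(X,Y)\le\sqrt2\cdot\sqrt2\le D$ by John's theorem. If $D<2$, scale an optimal $T$ so that $\|u\|\le\|Tu\|\le D\|u\|$; Theorem~\ref{thm:map} gives $d_{BM}(X,Y)\le D$.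
\end{proof}

\emph{Duality.} Let $E,F$ be finite-dimensional normed spaces with dual unit balls $B_{E^*},B_{F^*}$, and let $S:E\to F$ be linear. Then $\|x\|=\max\{g(x):g\in B_{E^*}\}$ and $\|Sx\|=\max\{g(x):g\in S^*B_{F^*}\}$. One compact convex set lies in another exactly when their support functions are ordered, so
\begin{equation}\label{eq:duality}
\|x\|\le\|Sx\|\le D\|x\|\ \text{ for all }x\iff B_{E^*}\subseteq S^*B_{F^*}\subseteq DB_{E^*}.
\end{equation}
A functional on $\widehat X$ has the form $(x,s)\mapsto g(x)+\zeta s$ with $g\in X^*$, $\zeta\in\mathbb R$, and its norm is $\max\{\|g\|,|\zeta|\}$. The dual ball of $\widehat X$ is therefore the cylinder $B_{X^*}\times[-1,1]$.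

\emph{Helly's theorem} in the plane: if every three members of a finite family of convex subsets of $\mathbb R^2$ have a common point, then all members do. The same holds for an infinite family of closed convex sets if some finite subfamily has bounded intersection $K$: the traces of the sets on the compact set $K$ have the finite intersection property.

\emph{Farkas' lemma}: a finite system $\langle a_k,u\rangle\le\alpha_k$ of linear inequalities in $u\in\mathbb R^2$ has no solution if and only if there are $\lambda_k\ge0$ with $\sum\lambda_ka_k=0$ and $\sum\lambda_k\alpha_k<0$.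

\section{Two natural maps and a two-parameter family}\label{sec:maps}

Fix $X,Y,D,T$ as in Theorem~\ref{thm:map} and write
\[
T(x,s)=\big(Ax+sb,\;c(x)+\delta s\big)
\]
with $A:X\to Y$ linear, $b\in Y$, $c\in X^*$, $\delta\in\mathbb R$. Then $X\cap T^{-1}(Y)=\ker c$, which has dimension at least $1$.

Two maps $X\to Y$ come with $T$, and both agree with $T$ on $\ker c$. The first is $A$: restrict $T$ to $X$, then project to $Y$. It has the required upper bound, since $\|Ax\|+|c(x)|=\|T(x,0)\|\le D\|x\|$. The second exists when $\delta\ne0$: lift $x$ to the unique point $(x,s)$ that $T$ sends into $Y$. This gives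
\[
A'x=Ax-\frac{c(x)}{\delta}\,b,\qquad (A'x,0)=T\big(x,-c(x)/\delta\big),
\]
and $A'$ has the required lower bound, since $\|A'x\|\ge\|x\|+|c(x)/\delta|$. When $T$ nearly respects the splitting, one of the two maps has both bounds.

\begin{lemma}\label{lem:easy}
Theorem~\ref{thm:map} holds if $c=0$ or $\|b\|\le|\delta|$.
\end{lemma}

\begin{proof}
If $c=0$, then $\|Ax\|=\|T(x,0)\|$, and $S=A$ works. If $\|b\|\le|\delta|$, then $\delta\ne0$ because $(b,\delta)=T(0,1)\ne0$, and $\|A'x\|\le\|Ax\|+|c(x)|\le D\|x\|$. So $S=A'$ works.
\end{proof}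

\begin{example}\label{ex:perm}
Let $X=Y=\ell_1^2$ and $T(x_1,x_2,s)=(s,x_2,x_1)$, an isometry of $\ell_1^3$. Here $A(x_1,x_2)=(0,x_2)$ is singular and $\delta=0$, so neither natural map is usable. The identity of $\ell_1^2$ is a solution. It agrees with $T$ on $\ker c=\mathbb R(0,1)$ and sends $(1,0)$, which $A$ annihilates, to $b=(1,0)$. The direction lost by $A$ is supplied by the image of the apex.
\end{example}

From now on $c\ne0$ and $\|b\|>|\delta|$. Choose $e\in\ker c$ with $\|e\|=1$ and put $f=Ae$. Then $T(e,0)=(f,0)$, so $\varphi:=\|f\|\in[1,D]$.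

\begin{lemma}\label{lem:indep}
The vectors $b$ and $f$ are linearly independent.
\end{lemma}

\begin{proof}
Otherwise $b=\theta f$ for some $\theta\in\mathbb R$, since $f\neq0$. Then $T(-\theta e,1)=(0,\delta)$, so $|\delta|\ge|\theta|+1\ge1$. Also $\|b\|+|\delta|=\|T(0,1)\|\le D<2$, so $\|b\|<1\le|\delta|$, contrary to assumption.
\end{proof}

Choose $x_0\in X$ with $c(x_0)=1$ and write $Ax_0=\omega b+\lambda f$. Replacing $x_0$ by $x_0-\lambda e$ makes $\lambda=0$. Then $x_0,e$ is a basis of $X$, the pair $b,f$ is a basis of $Y$, and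
\begin{equation}\label{eq:normal}
T(x_0,0)=(\omega b,1),\qquad T(e,0)=(f,0),\qquad T(0,1)=(b,\delta).
\end{equation}
In these bases, completed by $(0,1)$ on each side, the determinant of $T$ is $\Delta:=\omega\delta-1$, so $\Delta\ne0$. The linear maps $X\to Y$ that agree with $T$ on $\ker c=\mathbb Re$ are exactly the maps
\[
S_{r,\tau}e=f,\qquad S_{r,\tau}x_0=rb+\tau f\qquad (r,\tau\in\mathbb R).
\]
The natural maps are $A=S_{\omega,0}$ and, for $\delta\ne0$, $A'=S_{\Delta/\delta,0}$.

The sign of $r$ is the orientation of $S_{r,\tau}$. The conditions on $(r,\tau)$ will be linear only once this sign is fixed, so an orientation must be chosen in advance. We take that of $A'$ if $A'$ exists, and arrange that it corresponds to $r>0$. Composing $T$ with the isometry $(x,s)\mapsto(x,-s)$ of $\widehat X$ leaves $T|_X$, and with it the statement to be proved, unchanged. It replaces $b,\delta,\omega$ by $-b,-\delta,-\omega$ and fixes $\Delta$. So we may assume that $\delta\Delta>0$ if $\delta\ne0$, and that $\omega\ge0$ if $\delta=0$. In all cases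
\begin{equation}\label{eq:sign}
\delta/\Delta=|\delta|/|\Delta|,
\end{equation}
and one of the following holds:
\begin{itemize}
\item[(I)] $\omega\ge0$;
\item[(II)] $\omega=-a$ and $\delta=-\vartheta$ with $a,\vartheta>0$ and $a\vartheta<1$.
\end{itemize}
Indeed, let $\omega<0$. Then $\delta\ne0$. If $\delta>0$, then $\Delta=\omega\delta-1<0$ and $\delta\Delta<0$, which is excluded. So $\delta<0$, hence $\Delta<0$, that is $\omega\delta<1$. Case (II) is the case in which $A$ and $A'$ have opposite orientations; it will be the hardest one.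

\section{The dual picture: half-planes and certificates}\label{sec:dual}

Duality turns the double cones into cylinders. It also turns the condition $Se=f$ into the statement that $S^*$ preserves one coordinate, so that inclusions of planar bodies can be tested one horizontal slice at a time.

\subsection*{Bodies and slices}
Write the dual balls in the coordinates given by the two bases:
\[
B=\{(g(x_0),g(e)):g\in B_{X^*}\},\qquad C=\{(g(b),g(f)):g\in B_{Y^*}\}.
\]
These are origin-symmetric convex bodies in $\mathbb R^2$. We call the second coordinate the \emph{height}. The largest height in $B$ is $\|e\|=1$, in $C$ it is $\|f\|=\varphi$, and in $DB$ it is $D$; recall $1\le\varphi\le D$. The right boundaries are described by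
\begin{align*}
\gamma(\sigma)&=\max\{h:(h,\sigma)\in B\}&&(|\sigma|\le1),\\
\mu(\eta)&=\max\{\beta:(\beta,\eta)\in C\}&&(|\eta|\le\varphi),\\
\Gamma(\eta)&=\max\{h:(h,\eta)\in DB\}=D\gamma(\eta/D)&&(|\eta|\le D).
\end{align*}
These functions are concave because the bodies are convex, and positive at $0$ because the origin is an interior point. By symmetry, the slice of $B$ at height $\sigma$ is $[-\gamma(-\sigma),\gamma(\sigma)]$, and likewise for $C$ and $DB$.

Describe a functional on $\widehat X$ by its values at $(x_0,0)$, $(e,0)$, $(0,1)$. The dual ball of $\widehat X$ becomes $B\times[-1,1]$. By \eqref{eq:normal}, a functional $(g,\zeta)$ on $\widehat Y$ with $g(b)=\beta$, $g(f)=\eta$ pulls back under $T$ to the point $(\omega\beta+\zeta,\eta,\beta+\delta\zeta)$. By \eqref{eq:duality}, the hypothesis on $T$ is equivalent to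
\begin{equation}\label{eq:cyl}
B\times[-1,1]\ \subseteq\ \big\{(\omega\beta+\zeta,\ \eta,\ \beta+\delta\zeta):(\beta,\eta)\in C,\ |\zeta|\le1\big\}\ \subseteq\ DB\times[-D,D].
\end{equation}
We use the two inclusions in the following form.
\begin{itemize}
\item[(In)] If $(h,\sigma)\in B$ and $|z|\le1$, there are $\beta,\zeta$ with $(\beta,\sigma)\in C$, $|\zeta|\le1$, $h=\omega\beta+\zeta$ and $z=\beta+\delta\zeta$.
\item[(Out)] If $(\beta,\eta)\in C$ and $|\zeta|\le1$, then $h=\omega\beta+\zeta$ and $z=\beta+\delta\zeta$ satisfy $h\le\Gamma(\eta)$ and $|z|\le D$.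
\end{itemize}
In both, substituting the formulas for $h$ and $z$ gives
\begin{equation}\label{eq:invert}
\Delta\beta=\delta h-z,\qquad \Delta\zeta=\omega z-h.
\end{equation}

\subsection*{Half-planes}
Consider the following conditions on $(r,\tau)\in\mathbb R^2$, called \emph{lower} and \emph{upper} constraints:
\begin{equation}\label{eq:LU}
\begin{aligned}
L_\sigma&:\ r\mu(\sigma)+\tau\sigma\ge\gamma(\sigma)&&(|\sigma|\le1),\\
U_\eta&:\ r\mu(\eta)+\tau\eta\le\Gamma(\eta)&&(|\eta|\le\varphi).
\end{aligned}
\end{equation}

\begin{lemma}\label{lem:LU}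
If $(r,\tau)$ satisfies all the constraints \eqref{eq:LU}, then $\|x\|\le\|S_{r,\tau}x\|\le D\|x\|$ for all $x\in X$.
\end{lemma}

\begin{proof}
If $g\in Y^*$ has coordinates $(\beta,\eta)$, then $S_{r,\tau}^*g$ takes the values $r\beta+\tau\eta$ at $x_0$ and $\eta$ at $e$. So $S_{r,\tau}^*$ is the map $\Lambda(\beta,\eta)=(r\beta+\tau\eta,\eta)$, and by \eqref{eq:duality} we must show $B\subseteq\Lambda C\subseteq DB$. The constraint $L_0$ gives $r\ge\gamma(0)/\mu(0)>0$. Hence the right end of the slice of $\Lambda C$ at height $\eta$ is $r\mu(\eta)+\tau\eta$, and \eqref{eq:LU} puts the right ends of the slices of $B$, $\Lambda C$, $DB$ in the correct order. The left end at height $\eta$ is the negative of the right end at height $-\eta$ in each of the three symmetric bodies, so the left ends are ordered correctly too.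
\end{proof}

\subsection*{Certificates}
A \emph{certificate} consists of heights $\sigma_i\in[-1,1]$ $(i\in I)$ and $\eta_j\in[-\varphi,\varphi]$ $(j\in J)$ and weights $p_i>0$, $q_j>0$, with $|I|+|J|\le3$, such that
\begin{gather}
\sum_{i\in I}p_i\,(\mu(\sigma_i),\sigma_i)=\sum_{j\in J}q_j\,(\mu(\eta_j),\eta_j),\label{eq:c1}\\
\sum_{j\in J}q_j\Gamma(\eta_j)<\sum_{i\in I}p_i\gamma(\sigma_i).\label{eq:c2}
\end{gather}
Empty sums are zero, and we put $P=\sum p_i$, $Q=\sum q_j$. A certificate writes one vector in two ways as a positive combination of points on the right boundary of $C$. The lower constraints bound the functional $(\beta,\eta)\mapsto r\beta+\tau\eta$ at this vector from below, the upper constraints bound it from above, and \eqref{eq:c2} says that the bounds are incompatible.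

\begin{lemma}\label{lem:cert}
If there is no certificate, then \eqref{eq:LU} has a solution.
\end{lemma}

\begin{proof}
Each constraint defines a closed half-plane. The intersection of $L_0$, $U_0$, $U_{\varphi/2}$, $U_{-\varphi/2}$ is bounded: $L_0$ and $U_0$ confine $r$ to $[\gamma(0)/\mu(0),\Gamma(0)/\mu(0)]$, and then $U_{\pm\varphi/2}$ bound $\pm\tau$ from above. If \eqref{eq:LU} has no solution, Helly's theorem gives three constraints with no common solution. Write $L_\sigma$ as $-r\mu(\sigma)-\tau\sigma\le-\gamma(\sigma)$, apply Farkas' lemma to the three constraints, and discard those with multiplier zero. The result is a certificate.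
\end{proof}

Since $|I|+|J|\le3$, one side of \eqref{eq:c1} has at most one term. Convexity of $B$ and $C$ alone, with no reference to $T$, then compares the total weights.

\begin{lemma}\label{lem:weights}
For every certificate:
\begin{itemize}
\item[(a)] if $|I|\le1$, then $Q\ge P$;
\item[(b)] if $|I|\ge2$, then $P>DQ$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\|\cdot\|_C$ be the norm on $\mathbb R^2$ with unit ball $C$. The points $(\mu(\eta),\eta)$ lie on the boundary of $C$ and have norm $1$. The left side of \eqref{eq:c1} has at most one term, so its norm is $P$; the right side has norm at most $Q$.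

(b) Here $P>0$ and $|J|\le1$. Suppose $P\le DQ$. Then $Q>0$, so $J$ has one element, with height $\eta$ and weight $Q$. The point $\sum p_i(\gamma(\sigma_i),\sigma_i)$ lies in $PB\subseteq Q\cdot DB$, and its height is $Q\eta$ by \eqref{eq:c1}. Dividing by $Q$ gives $Q^{-1}\sum p_i\gamma(\sigma_i)\le\Gamma(\eta)$, which contradicts \eqref{eq:c2}.
\end{proof}

By Lemmas~\ref{lem:LU} and~\ref{lem:cert}, Theorem~\ref{thm:map} follows once we show that (In) and (Out) exclude every certificate.

\section{The model case: exchanging the apex with a base direction}\label{sec:swap}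

Let $\omega=\delta=0$. As in Example~\ref{ex:perm}, $T$ sends $x_0$ to the apex and the apex to $b$; the map $A$ is singular and $A'$ does not exist. Now $h=\zeta$ and $z=\beta$ in (In) and (Out), which give
\[
\gamma\le1\le\mu\ \text{ on }[-1,1],\qquad \Gamma\ge1\ \text{ and }\ \mu\le D\ \text{ on }[-\varphi,\varphi].
\]
So $(r,\tau)=(1,0)$ satisfies all lower constraints and $(1/D,0)$ satisfies all upper ones, but no formula for a common solution is in sight. Certificates, on the other hand, are excluded in two lines. If $|I|\le1$, Lemma~\ref{lem:weights}(a) gives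
\[
\textstyle\sum q_j\Gamma(\eta_j)\ge Q\ge P\ge\sum p_i\gamma(\sigma_i),
\]
against \eqref{eq:c2}. If $|I|\ge2$, the first coordinate of \eqref{eq:c1} gives
\[
\textstyle P\le\sum p_i\mu(\sigma_i)=\sum q_j\mu(\eta_j)\le DQ,
\]
against Lemma~\ref{lem:weights}(b). This proves Theorem~\ref{thm:map} for $\omega=\delta=0$. The shear parameter $\tau$ cannot be dropped from \eqref{eq:LU}, even in this case.

\begin{example}\label{ex:shear}
Let $D=\frac32$, $B=\operatorname{conv}\{\pm(-1,1),\pm(\frac23,\frac23)\}$ and $C=\operatorname{conv}\{\pm(\frac32,1),\pm(-1,1)\}$. Let $X$ and $Y$ be $\mathbb R^2$ normed by the support functions of $B$ and $C$, and let $T(x_1,x_2,s)=(s,x_2,x_1)$. Then $\omega=\delta=0$ and $\varphi=1$. With $W=[-1,1]^2$, condition \eqref{eq:cyl} amounts to $B\subseteq W\subseteq DB$ and $W\subseteq C\subseteq[-D,D]\times[-1,1]$, and these inclusions hold vertex by vertex. Since $\mu(-1)=\gamma(-1)=1$, $\mu(1)=\frac32$ and $\Gamma(1)=1$, the constraints $L_{-1}$ and $U_1$ read $r-\tau\ge1$ and $\frac32r+\tau\le1$. They have no common solution with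 $\tau=0$. For $(r,\tau)=(\frac45,-\frac15)$ the map $\Lambda$ sends $(\frac32,1)$ to $(1,1)$ and fixes $(-1,1)$, so $\Lambda C=W$ lies between $B$ and $DB$ (Figure~\ref{fig:shear}).
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\fill[gray!35] (-1,1)--(-0.667,-0.667)--(1,-1)--(0.667,0.667)--cycle;
\draw (-1.5,1.5)--(-1,-1)--(1.5,-1.5)--(1,1)--cycle;
\draw[very thick] (-1,1)--(1.5,1)--(1,-1)--(-1.5,-1)--cycle;
\node at (0,0) {$B$}; \node[above right] at (-1.2,1.45) {$DB$}; \node[right] at (1.5,1) {$C$};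
\begin{scope}[xshift=4.6cm]
\fill[gray!35] (-1,1)--(-0.667,-0.667)--(1,-1)--(0.667,0.667)--cycle;
\draw (-1.5,1.5)--(-1,-1)--(1.5,-1.5)--(1,1)--cycle;
\draw[very thick] (-1,-1) rectangle (1,1);
\node at (0,0) {$B$}; \node[above right] at (-1.2,1.45) {$DB$}; \node[right] at (1,1) {$\Lambda C$};
\end{scope}
\end{tikzpicture}
\caption{Left: the parallelogram $C$ (thick) contains the rhombus $B$ (gray) but is not contained in $DB$ (thin), $D=3/2$; no horizontal rescaling by a positive factor fits it between the two. Right: the height-preserving map $\Lambda(\beta,\eta)=(\frac45\beta-\frac15\eta,\eta)$ gives $B\subseteq\Lambda C\subseteq DB$.}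
\label{fig:shear}
\end{figure}

\section{Certificates excluded by the natural maps}\label{sec:general}

In general, each natural map satisfies one family of constraints with some slack and violates the other by a bounded amount. Lemma~\ref{lem:weights} says that the side with slack carries enough weight to absorb the violation.

\begin{proposition}\label{prop:two}
There is no certificate with $|I|\ge2$.
\end{proposition}

\begin{proof}
We first show
\begin{equation}\label{eq:Aprime}
|\Delta|\mu(\sigma)\ge|\delta|\gamma(\sigma)+1\quad(|\sigma|\le1),\qquad |\Delta|\mu(\eta)\le|\delta|\Gamma(\eta)+D\quad(|\eta|\le\varphi).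
\end{equation}
For $\delta\ne0$ this says that $A'$, which has $r=|\Delta|/|\delta|$ and $\tau=0$, satisfies each $L_\sigma$ with slack $1/|\delta|$ and violates each $U_\eta$ by at most $D/|\delta|$. By \eqref{eq:invert} and \eqref{eq:sign},
\[
|\Delta|\beta=|\delta|h-z\operatorname{sgn}\Delta .
\]
In (In) take $h=\gamma(\sigma)$ and $z=-\operatorname{sgn}\Delta$; then $|\Delta|\beta=|\delta|\gamma(\sigma)+1$ and $\beta\le\mu(\sigma)$. In (Out) take $\beta=\mu(\eta)$ and $\zeta=0$; then $h\le\Gamma(\eta)$ and $|z|\le D$. This proves \eqref{eq:Aprime}.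

For any certificate, \eqref{eq:Aprime} and the first coordinate of \eqref{eq:c1} give
\[
|\delta|\sum p_i\gamma(\sigma_i)+P\le|\Delta|\sum p_i\mu(\sigma_i)=|\Delta|\sum q_j\mu(\eta_j)\le|\delta|\sum q_j\Gamma(\eta_j)+DQ .
\]
With \eqref{eq:c2} this yields $P\le DQ$, and Lemma~\ref{lem:weights}(b) excludes $|I|\ge2$.
\end{proof}

\begin{proposition}\label{prop:caseI}
In case \textup{(I)} there is no certificate with $|I|\le1$.
\end{proposition}

\begin{proof}
Now $A$, with $r=\omega\ge0$ and $\tau=0$, satisfies each $U_\eta$ with slack $1$ and violates each $L_\sigma$ by at most $1$. Indeed, (Out) with $\beta=\mu(\eta)$, $\zeta=1$ gives $\Gamma(\eta)\ge\omega\mu(\eta)+1$. And (In) with $h=\gamma(\sigma)$, $z=0$ gives $\gamma(\sigma)=\omega\beta+\zeta\le\omega\mu(\sigma)+1$; this step uses $\omega\ge0$. By \eqref{eq:c1} and Lemma~\ref{lem:weights}(a),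
\[
\sum q_j\Gamma(\eta_j)\ge Q+\omega\sum q_j\mu(\eta_j)\ge P+\omega\sum p_i\mu(\sigma_i)\ge\sum p_i\gamma(\sigma_i),
\]
against \eqref{eq:c2}.
\end{proof}

\section{Opposite orientations}\label{sec:opposite}

It remains to treat $|I|\le1$ in case (II), where $\omega=-a$, $\delta=-\vartheta$ and $|\Delta|=1-a\vartheta$. The map $A$ now reverses the horizontal direction. It compares the right boundaries $\gamma,\Gamma$ with the \emph{left} boundary
\[
\nu(\eta)=\min\{\beta:(\beta,\eta)\in C\}=-\mu(-\eta)
\]
of $C$, whereas \eqref{eq:c1} concerns the right boundary. The last proof therefore breaks down. In compensation, the opposite orientations force $B$ to be narrow, and we shall need from \eqref{eq:c1} only the heights and the inequality $Q\ge P$. Note that $\nu$ is convex and $\nu(0)<0$. Put $k=1-a-a\vartheta$.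

\begin{lemma}\label{lem:II}
In case \textup{(II)}:
\begin{itemize}
\item[(a)] $\gamma\le k$ on $[-1,1]$, and $0<k<1-a<1$;
\item[(b)] $\Gamma(\eta)\ge1-a\nu(\eta)$ and $\nu(\eta)<D$ for $|\eta|\le\varphi$;
\item[(c)] $\Gamma>0$ on $[-\varphi,\varphi]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $(h,\sigma)\in B$ and choose $z=\pm1$ with $hz\ge0$. By (In) and \eqref{eq:invert}, $|h|+a=|az+h|=|\Delta\zeta|\le1-a\vartheta$. So $\gamma\le k$, and $k\ge\gamma(0)>0$.

(b) Take $\beta=\nu(\eta)$ in (Out). The choice $\zeta=1$ gives $1-a\nu(\eta)\le\Gamma(\eta)$, and $\zeta=-1$ gives $\nu(\eta)+\vartheta\le D$.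

(c) By (a), $\Gamma\le Dk<2$. By (b) at height $-\eta$, $1+a\mu(\eta)=1-a\nu(-\eta)\le\Gamma(-\eta)<2$. Hence $a\nu(\eta)\le a\mu(\eta)<1$, and (b) gives $\Gamma(\eta)>0$.
\end{proof}

By (a) and (b), $\Gamma(\eta)$ can fall below the bound $k$ for $\gamma$ only at heights where the whole slice of $C$ lies far to the right. The body $C$ is then slanted, and by symmetry it lies far to the left at the opposite heights, where $\Gamma$ is large. The next lemma expresses this by an affine minorant of $\Gamma$, which can be summed using the heights in \eqref{eq:c1}.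

\begin{lemma}\label{lem:minorant}
In case \textup{(II)}, let $0<\hat\eta\le\varphi$ and $\hat\nu=\nu(\hat\eta)$. Then $\Gamma(\eta)\ge1-a\hat\nu\,\eta/\hat\eta$ for all $\eta\in[-\varphi,\hat\eta]$.
\end{lemma}

\begin{proof}
At $\eta=\hat\eta$ this is Lemma~\ref{lem:II}(b). Let $\eta=-t\hat\eta$ with $1\le t\le\varphi/\hat\eta$. Convexity of $\nu$ and $\nu(0)<0$ give
\[
\hat\nu\le\tfrac1t\,\nu(t\hat\eta)+\big(1-\tfrac1t\big)\nu(0)\le\tfrac1t\,\nu(t\hat\eta)\le\tfrac1t\,\mu(t\hat\eta).
\]
So $\Gamma(-t\hat\eta)\ge1-a\nu(-t\hat\eta)=1+a\mu(t\hat\eta)\ge1+at\hat\nu$, which is the claim on $[-\varphi,-\hat\eta]$. On $[-\hat\eta,\hat\eta]$ the concave function $\Gamma$ dominates the affine function because it does so at both endpoints.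
\end{proof}

\begin{proposition}\label{prop:caseII}
In case \textup{(II)} there is no certificate with $|I|\le1$.
\end{proposition}

\begin{proof}
If $I=\emptyset$, then \eqref{eq:c2} reads $\sum q_j\Gamma(\eta_j)<0$, against Lemma~\ref{lem:II}(c). So $I$ has one element, with height $\sigma$, and we scale its weight to $1$. Then
\[
|J|\le2,\qquad Q\ge1,\qquad \sigma=\sum q_j\eta_j ,
\]
by Lemma~\ref{lem:weights}(a) and \eqref{eq:c1}. We show $\Sigma:=\sum q_j\Gamma(\eta_j)\ge\gamma(\sigma)$, which contradicts \eqref{eq:c2}.

Let $\hat\eta$ be one of the $\eta_j$ with the smallest value of $\Gamma$. Since $Q\ge1$ and $\Gamma(\hat\eta)>0$,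
\begin{equation}\label{eq:min}
\Sigma\ge Q\,\Gamma(\hat\eta)\ge\Gamma(\hat\eta)>0 .
\end{equation}
If $\Gamma(\hat\eta)\ge k$, then $\Sigma\ge k\ge\gamma(\sigma)$. So assume $\Gamma(\hat\eta)<k$ and put $\hat\nu=\nu(\hat\eta)$. From $1-a\hat\nu\le\Gamma(\hat\eta)<1-a-a\vartheta$ we get $\hat\nu>1+\vartheta>0$, and so $\hat\eta\ne0$ because $\nu(0)<0$. Replacing $e,f$ by $-e,-f$ keeps $x_0,b,\omega,\delta$, reflects $B$ and $C$ in the horizontal axis, and changes the signs of all heights in the certificate. So we may assume $\hat\eta>0$. Since $\Gamma(D\sigma)=D\gamma(\sigma)$, it is natural to compare $\hat\eta$ with $D\sigma$.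

\emph{Case $D\sigma\ge\hat\eta$.} The point $\hat\eta$ lies in $[-\hat\eta,D\sigma]\subseteq[-D,D]$, so concavity gives $\Gamma(\hat\eta)\ge\min\{\Gamma(-\hat\eta),\Gamma(D\sigma)\}$. By Lemma~\ref{lem:minorant}, $\Gamma(-\hat\eta)\ge1+a\hat\nu>1>k>\Gamma(\hat\eta)$. Hence $\Gamma(\hat\eta)\ge\Gamma(D\sigma)=D\gamma(\sigma)$, and \eqref{eq:min} gives $\Sigma\ge\max\{0,D\gamma(\sigma)\}\ge\gamma(\sigma)$.

\emph{Case $D\sigma<\hat\eta$.} All $\eta_j$ are at most $\hat\eta$. Otherwise, since $|J|\le2$, the heights would be $\hat\eta$ and some $\eta'>\hat\eta$, and then $\sigma\ge Q\hat\eta\ge\hat\eta>0$ and $D\sigma\ge\hat\eta$. So Lemma~\ref{lem:minorant} applies to every $\eta_j$ and gives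
\[
\Sigma\ge Q-\frac{a\hat\nu}{\hat\eta}\sum q_j\eta_j\ge1-a\hat\nu\,\frac{\sigma}{\hat\eta}.
\]
We claim $\hat\nu\sigma/\hat\eta<1$. For $\sigma\le0$ this holds because $\hat\nu>0$. For $\sigma>0$ it follows from $\sigma/\hat\eta<1/D$ and $\hat\nu<D$. Therefore $\Sigma>1-a>k\ge\gamma(\sigma)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:map}]
Lemma~\ref{lem:easy} covers $c=0$ and $\|b\|\le|\delta|$. In the remaining case, Propositions~\ref{prop:two}, \ref{prop:caseI} and~\ref{prop:caseII} exclude all certificates. Lemma~\ref{lem:cert} gives a solution $(r,\tau)$ of \eqref{eq:LU}, and by Lemma~\ref{lem:LU} the map $S_{r,\tau}$ has the required bounds. It agrees with $T$ on $\mathbb Re=X\cap T^{-1}(Y)$.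
\end{proof}

\begin{remark}
The bound $D<2$ is used twice: in Lemma~\ref{lem:indep} and in Lemma~\ref{lem:II}(c). The dimensions enter through the count of parameters. With a planar base and a one-dimensional summand, one vector $Se$ is prescribed and two parameters remain, so Helly's number is three. This is what leaves at most one term on one side of \eqref{eq:c1}, as Lemma~\ref{lem:weights} requires, and what gives $|J|\le2$ in the last case above.
\end{remark}

\section{Consequences}\label{sec:cons}

The position of the apex is irrelevant, so Theorem~\ref{thm:dist} gives the counterpart of (F1) for double cones.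

\begin{corollary}\label{cor:cones}
Let $B_1,B_2\subseteq\mathbb R^3$ be two-dimensional convex bodies symmetric about $0$, and let $v^i\notin\operatorname{span}B_i$ for $i=1,2$. Then
\[
d_{BM}\big(\operatorname{conv}(B_1\cup\{\pm v^1\}),\operatorname{conv}(B_2\cup\{\pm v^2\})\big)=d_{BM}(B_1,B_2).
\]
\end{corollary}

\begin{proof}
Let $X_i$ be $\operatorname{span}B_i$ with unit ball $B_i$. The linear isomorphism $(x,s)\mapsto x+sv^i$ maps the unit ball of $X_i\oplus_1\ell_1^1$ onto $\operatorname{conv}(B_i\cup\{\pm v^i\})$. Apply Theorem~\ref{thm:dist}.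
\end{proof}

Let $X\oplus_\infty\mathbb R$ be $X\times\mathbb R$ with the norm $\max\{\|x\|,|s|\}$; its unit ball is the cylinder $B_X\times[-1,1]$.

\begin{corollary}\label{cor:cyl}
For all two-dimensional real normed spaces $X,Y$,
\[
d_{BM}(X\oplus_\infty\mathbb R,\;Y\oplus_\infty\mathbb R)=d_{BM}(X,Y).
\]
\end{corollary}

\begin{proof}
A map and its adjoint have the same distortion, so $d_{BM}(E,F)=d_{BM}(E^*,F^*)$. By Section~\ref{sec:tools}, $(X^*\oplus_1\ell_1^1)^*=X\oplus_\infty\mathbb R$. Apply Theorem~\ref{thm:dist} to $X^*$ and $Y^*$.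
\end{proof}

Finally, with two or more new coordinates (F2) has a converse.

\begin{proposition}\label{prop:m}
Let $X,Y$ be two-dimensional real normed spaces and let $m\ge2$. Then
\[
d_{BM}(X\oplus_1\ell_1^m,Y\oplus_1\ell_1^m)=d_{BM}(X,Y)
\]
if and only if $d_{BM}(X,Y)\le\max\{d_{BM}(X,\ell_1^2),d_{BM}(Y,\ell_1^2)\}$.
\end{proposition}

\begin{proof}
Sufficiency is (F2). For necessity let $d_X=d_{BM}(X,\ell_1^2)$, $d_Y=d_{BM}(Y,\ell_1^2)$ and $d=\max\{d_X,d_Y\}$. Choose linear maps $T_1:X\to\ell_1^2$ and $T_2:\ell_1^2\to Y$ with $\|x\|\le\|T_1x\|\le d_X\|x\|$ and $\|z\|\le\|T_2z\|\le d_Y\|z\|$. Split $\ell_1^m=\ell_1^2\oplus_1\ell_1^{m-2}$ and consider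
\[
(x,z',z'')\mapsto(T_2z',T_1x,z'')\qquad(z'\in\mathbb R^2,\ z''\in\mathbb R^{m-2}).
\]
The image has norm $\|T_1x\|+\|T_2z'\|+\|z''\|$, which lies between $\|x\|+\|z'\|+\|z''\|$ and $d$ times this sum. So $d_{BM}(X\oplus_1\ell_1^m,Y\oplus_1\ell_1^m)\le d$, and equality with $d_{BM}(X,Y)$ forces $d_{BM}(X,Y)\le d$.
\end{proof}

The exchange map in this proof sends no nonzero vector of $X$ into $Y$, so the starting point of the proof of Theorem~\ref{thm:map} is missing when $m\ge2$. The hypothesis of (F2) is thus necessary and sufficient for $m\ge2$, and superfluous for $m=1$. We do not settle whether $d_{BM}(X,Y)\le\max\{d_{BM}(X,\ell_1^2),d_{BM}(Y,\ell_1^2)\}$ holds for all two-dimensional spaces; nothing above depends on it.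

\begin{thebibliography}{1}

\bibitem{GK}
Florian Grundbacher and Tomasz Kobos,
\emph{Exact Banach-Mazur distances of certain $\ell_p$-sums and cones},
arXiv:2603.18268 (2026).

\end{thebibliography}
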